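\title{Endomorphisms and hom-idempotence of stable Kneser graphs}

\begin{abstract}
A graph $G$ is hom-idempotent if its cartesian square admits a homomorphism to $G$. We prove that for $s\ge 3$, $k\ge 2$ and $n\ge ks+2$ the $s$-stable Kneser graph $\operatorname{KG}(n,k)_{s\text{-stab}}$ is not hom-idempotent, which confirms a conjecture from a paper of Torres and Valencia-Pabon. The main step is to show that for $n\ge ks+1$ every endomorphism of this graph is induced by a rotation or a reflection of the $n$-cycle; this rests on an Erd\H{o}s--Ko--Rado theorem with uniqueness for stable sets, which we prove in full. We also show that for $n\ge ks+2$ no cartesian power $G^{m+1}$ admits a homomorphism to $G^m$.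
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{homomorphism} $G\to H$ is a map $V(G)\to V(H)$ that sends edges to edges, and an \emph{endomorphism} of $G$ is a homomorphism $G\to G$. The \emph{cartesian product} $G\mathbin{\Box}H$ has vertex set $V(G)\times V(H)$; two vertices are adjacent when they agree in one coordinate and are adjacent in the other. We write $G^m$ for the product of $m$ copies of $G$: its vertices are the $m$-tuples of vertices of $G$, and two tuples are adjacent when they differ in exactly one coordinate and are adjacent in $G$ in that coordinate.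

Fixing the last coordinate embeds $G^m$ in $G^{m+1}$, so there is always a chain of homomorphisms $G\to G^2\to G^3\to\cdots$. The question is whether one can go back. The graph $G$ is \emph{hom-idempotent} if there is a homomorphism $G^2\to G$, and \emph{weakly hom-idempotent} if there is a homomorphism $G^{m+1}\to G^m$ for some $m\ge1$. In the latter case $G^{m+2}=G^{m+1}\mathbin{\Box}G\to G^m\mathbin{\Box}G=G^{m+1}$, and so on, so that all powers from the $m$th on map to one another.

Every edge of $G^2$ fixes one coordinate. Hence a homomorphism $f\colon G^2\to G$ is the same thing as a binary operation on $V(G)$ whose \emph{rows} $v\mapsto f(u,v)$ and \emph{columns} $u\mapsto f(u,v)$ are all endomorphisms of $G$. For the complete graph $K_s$ such an operation is a Latin square of order $s$. If $V(G)$ is an abelian group and adjacency of $u$ and $v$ depends only on $u-v$, as in a circulant graph, then addition is such an operation. A graph can also inherit the property from another one: if $G\to H$, $H\to G$ and $H$ is hom-idempotent, then $G^2\to H^2\to H\to G$. For instance, every bipartite graph with an edge maps to and from $K_2$ and is therefore hom-idempotent, however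 irregular it is.

We study this property for stable Kneser graphs. Place the elements of $[n]=\{1,\dots,n\}$ around a cycle, so that $n$ and $1$ are consecutive. A subset $S\subseteq[n]$ is \emph{$s$-stable} if any two distinct elements $i,j\in S$ satisfy $s\le|i-j|\le n-s$, that is, if they are at cyclic distance at least $s$. The \emph{$s$-stable Kneser graph} $\operatorname{KG}(n,k)_{s\text{-stab}}$ has the $s$-stable $k$-subsets of $[n]$ as vertices, and two vertices are adjacent when they are disjoint. For $k\ge2$ the graph has vertices exactly when $n\ge ks$, and the parameter that governs its shape is the \emph{excess}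
\[
t=n-ks .
\]
If $t\le1$, all stable $k$-sets are rotations of one set, and adding the amounts of rotation is a homomorphism from the square (Proposition~\ref{prop:small}). If $t\ge2$, the excess can be placed entirely between two consecutive elements of a stable set or be split, so the vertices come in different shapes and this addition is lost. It is known that $\operatorname{KG}(ks+1,k)_{s\text{-stab}}$ is a circulant graph, and hence hom-idempotent, for $s,k\ge2$, and that $\operatorname{KG}(2s+2,2)_{s\text{-stab}}$ is not hom-idempotent for $s\ge3$. The conjecture posed in the paper of Torres and Valencia-Pabon~\cite{TV} is that $\operatorname{KG}(n,k)_{s\text{-stab}}$ is not hom-idempotent whenever $s\ge3$, $k\ge2$ and $n>ks+1$. We prove it.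

\begin{theorem}\label{thm:conj}
Let $s\ge3$, $k\ge2$, $n\ge ks+2$ and $G=\operatorname{KG}(n,k)_{s\text{-stab}}$. There is no homomorphism $G^2\to G$.
\end{theorem}

That the vertices have different shapes is not yet an obstruction. The graph might have automorphisms that do not come from the cycle, and it might fold onto a smaller subgraph that carries an addition, as bipartite graphs fold onto an edge. The first part of the next theorem excludes both possibilities. Identify $[n]$ with $\mathbb Z_n$, and let $D_n$ be the dihedral group of order $2n$, consisting of the maps $x\mapsto \pm x+a$ of $\mathbb Z_n$. A graph is a \emph{core} if each of its endomorphisms is an automorphism.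

\begin{theorem}\label{thm:main}
Let $s\ge3$, $k\ge2$ and $G=\operatorname{KG}(n,k)_{s\text{-stab}}$.
\begin{enumerate}
\item[(i)] If $n\ge ks+1$, every endomorphism of $G$ has the form $S\mapsto\sigma(S)$ with $\sigma\in D_n$. In particular $G$ is a core and $\operatorname{Aut}(G)\cong D_n$.
\item[(ii)] If $n\ge ks+2$, then $G$ is not weakly hom-idempotent: for no $m\ge1$ is there a homomorphism $G^{m+1}\to G^m$.
\item[(iii)] For $n\ge ks$, the graph $G$ is hom-idempotent if and only if it is weakly hom-idempotent, and this holds if and only if $n\in\{ks,ks+1\}$.
\end{enumerate}
\end{theorem}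

Section~\ref{sec:reduction} deduces Theorem~\ref{thm:conj} from part~(i). The tool for part~(i) is an Erd\H{o}s--Ko--Rado theorem with uniqueness for stable sets, which describes the largest independent sets of $G$. That theorem is due to Talbot~\cite{Talbot}; we prove everything we use, so the proofs of both theorems are self-contained. Section~\ref{sec:example} carries out the proof of part~(i) by hand for $s=3$, $k=2$, $n=8$, and Sections~\ref{sec:contraction}--\ref{sec:endo} treat the general case. Parts~(ii) and~(iii) are proved in Section~\ref{sec:powers}, and Section~\ref{sec:two} comments on $s=2$.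

\section{Gaps, cores and transitivity}\label{sec:reduction}

Throughout, $s\ge2$ is fixed, ``stable'' means $s$-stable, $n\ge ks$, and $X(n,k)$ is the set of stable $k$-subsets of $\mathbb Z_n$. We write $G=\operatorname{KG}(n,k)_{s\text{-stab}}$, so $V(G)=X(n,k)$.

Let $A\subseteq\mathbb Z_n$ have elements $a_1,\dots,a_k$ in cyclic order. The \emph{gaps} of $A$ are the $k$ arcs running forward from $a_l$ to $a_{l+1}$, with $a_{k+1}=a_1$, and the \emph{length} of a gap is its number of steps. The lengths sum to $n$. For $k\ge2$, the set $A$ is stable if and only if every gap has length at least $s$: each of the two arcs between two elements of $A$ is a union of gaps, and a gap of length less than $s$ has its ends at distance less than $s$. For $k=1$ every singleton is stable, and its only gap has length $n\ge s$. We often use the set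
\[
S_0=\{0,s,2s,\dots,(k-1)s\},
\]
whose gaps have lengths $s,\dots,s,s+t$.

\begin{proposition}\label{prop:small}
Let $s,k\ge2$ and $n\in\{ks,ks+1\}$. Then $G$ is hom-idempotent.
\end{proposition}

\begin{proof}
The gaps of a vertex have length at least $s$ and sum to $ks+t$ with $t\le1$, so they all equal $s$ except for one gap of length $s+1$ when $t=1$. Hence every vertex is a translate $S_0+a$. Put $f(S_0+a,S_0+b)=S_0+a+b$. This is well defined: if $S_0+a=S_0+a'$ and $S_0+b=S_0+b'$, then $S_0+a+b=S_0+a'+b=S_0+a'+b'$. Rows and columns of $f$ are translations, and translations preserve disjointness.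
\end{proof}

For $n=ks$ the vertices are the $s$ residue classes modulo $s$, so $G=K_s$ and $f$ is the addition table of $\mathbb Z_s$. For $n=ks+1$ the $n$ translates of $S_0$ are distinct, because the position of the long gap determines the translate, and $G$ is a circulant graph on $\mathbb Z_n$.

In the other direction, a homomorphism $G^2\to G$ forces symmetry as soon as $G$ cannot fold. Recall that $G$ is \emph{vertex-transitive} if for any two vertices some automorphism carries one to the other.

\begin{lemma}\label{lem:core}
A hom-idempotent core is vertex-transitive.
\end{lemma}

\begin{proof}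
Let $H$ be a core and $f\colon H^2\to H$ a homomorphism. For each $v$ the column $g_v\colon u\mapsto f(u,v)$ is an endomorphism, hence an automorphism. Fix a vertex $u_0$. The row $v\mapsto f(u_0,v)=g_v(u_0)$ is also an endomorphism, hence a bijection of $V(H)$. So every vertex has the form $g_v(u_0)$, and the orbit of $u_0$ under $\operatorname{Aut}(H)$ is $V(H)$.
\end{proof}

The path with three vertices is bipartite, hence hom-idempotent, and it is not vertex-transitive; so the lemma fails for graphs that are not cores.

\begin{proof}[Proof of Theorem~\ref{thm:conj}, assuming Theorem~\ref{thm:main}(i)]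
By Theorem~\ref{thm:main}(i), $G$ is a core and its automorphisms are induced by elements of $D_n$. A rotation preserves the cyclic sequence of gap lengths of a set and a reflection reverses it, so every automorphism preserves the largest gap length. The largest gap of $S_0$ has length $s+t$. There is also a vertex with gap lengths $s+t-1,\ s+1,\ s,\dots,s$, and since $t\ge2$ its largest gap has length $s+t-1$. Thus $G$ is not vertex-transitive, and Lemma~\ref{lem:core} shows that it is not hom-idempotent.
\end{proof}

This is the only place where $t\ge2$ is needed rather than $t\ge1$. It remains to understand the endomorphisms of $G$.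

\section{The case $s=3$, $k=2$, $n=8$}\label{sec:example}

This is the smallest graph covered by Theorem~\ref{thm:conj}. Its $12$ vertices are the eight pairs $\{a,a+3\}$ and the four pairs $\{a,a+4\}$ in $\mathbb Z_8$. Each point $c$ lies in exactly three vertices, $\{c,c+3\}$, $\{c,c+4\}$ and $\{c,c+5\}$, which form the \emph{star} $\mathrm{St}_c$. A vertex $\{x,y\}$ meets exactly the $3+3-1=5$ members of $\mathrm{St}_x\cup\mathrm{St}_y$, so $G$ is $7$-regular, and degrees do not tell the two kinds of vertices apart. An endomorphism $\varphi$ is a map on pairs, and the task is to recover from it a map on points. The points are visible in $G$ through their stars.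

\emph{Step 1: the largest independent sets are the stars.} An independent set of $G$ is a family of pairwise intersecting pairs. Suppose such a family has no common point. Two of its members are $\{x,y\}$ and $\{x,z\}$, a member avoiding $x$ must be $\{y,z\}$, and a pair that meets all three of these is one of them; so the family is a triangle on $x,y,z$. Three points at pairwise distance at least $3$ need a cycle of length at least $9$. Hence every independent set lies in a star, and the independent sets of size $3$ are the eight stars.

\emph{Step 2: preimages of stars are stars.} Let $F_i=\{S: i\in\varphi(S)\}$. Disjoint pairs have disjoint images, so $F_i$ is independent and $|F_i|\le3$. Each $S$ lies in two of the sets $F_i$, so $\sum_i|F_i|=2\cdot12=8\cdot3$. The bound is therefore attained eight times, and $F_i=\mathrm{St}_{\pi(i)}$ for a map $\pi\colon\mathbb Z_8\to\mathbb Z_8$. This says that $\varphi(S)=\pi^{-1}(S)$.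

\emph{Step 3: $\pi$ is a permutation.} Both $\{x,x+4\}$ and $\{x+1,x+4\}$ are vertices, and both have preimages of size $2$ under $\pi$. So $|\pi^{-1}(x)|=|\pi^{-1}(x+1)|$ for all $x$, all fibers have size $1$, and $\varphi(S)=\sigma(S)$ for the permutation $\sigma=\pi^{-1}$, which permutes the $12$ pairs.

\emph{Step 4: $\sigma$ respects the cycle.} Let $M(x,y)$ be the number of points $e$ such that $\{x,e\}$ and $\{y,e\}$ are both vertices; $\sigma$ preserves $M$. The partners of $x$ are $x+3,x+4,x+5$. Comparing $\{3,4,5\}$ with $\{4,5,6\}$, $\{5,6,7\}$, $\{6,7,0\}$ and $\{7,0,1\}$ gives $M(0,r)=2,1,0,0$ for $r=1,2,3,4$. Thus $M(x,y)=2$ exactly when $y=x\pm1$, so $\sigma$ maps consecutive points to consecutive points, and $\sigma\in D_8$.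

Steps 2 and 3 carry over to the general case unchanged (Proposition~\ref{prop:perm}), and Step 4 needs a comparison of counts (Lemma~\ref{lem:dihedral}). The work lies in Step 1, because for $k\ge3$ intersecting families have no such simple description. We prove the bound in Section~\ref{sec:bound} and the uniqueness in Section~\ref{sec:unique}, both by shortening the cycle.

\section{Stars and contraction}\label{sec:contraction}

A family of sets is \emph{intersecting} if any two members meet; for $\mathcal A\subseteq X(n,k)$ this means that $\mathcal A$ is independent in $G$. The \emph{star} with center $c$ is $\mathrm{St}_c=\{S\in X(n,k):c\in S\}$. A member of $\mathrm{St}_c$ is determined by its gap lengths $s+h_1,\dots,s+h_k$ read from $c$, where the $h_l$ are arbitrary nonnegative integers with sum $t$. The number of such sequences gives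
\[
|\mathrm{St}_c|=\beta(t,k):=\binom{t+k-1}{k-1}.
\]
Counting pairs $(c,S)$ with $c\in S\in X(n,k)$ in two ways yields
\begin{equation}\label{eq:count}
k\,|X(n,k)|=n\,\beta(t,k),
\end{equation}
and Pascal's rule reads, for $k\ge2$ and $t\ge1$,
\begin{equation}\label{eq:pascal}
\beta(t,k)=\binom{t+k-2}{k-1}+\binom{t+k-2}{k-2}=\beta(t-1,k)+\beta(t,k-1).
\end{equation}
In particular $\beta(t,k)$ is strictly increasing in $t$ when $k\ge2$.

As soon as the excess is positive, a star determines its center.

\begin{lemma}\label{lem:two}
Let $s,k\ge2$ and $t\ge1$. For every $o\in\mathbb Z_n$ there are $R,R'\in X(n,k)$ with $R\cap R'=\{o\}$.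
\end{lemma}

\begin{proof}
For $e\in\{0,1\}$ the set $\{o\}\cup\{o+ls+e:1\le l\le k-1\}$ has gaps $s+e,s,\dots,s,s+t-e$, so it is stable. Take these two sets. The integers $ls$ and $l's+1$ lie in $[1,n-1]$ and are different because $s\ge2$.
\end{proof}

The term $\beta(t-1,k)$ in \eqref{eq:pascal} is the size of a star on a cycle with one point fewer, which suggests the following operation. Call the pair $\{j,j+1\}$ of consecutive points \emph{link $j$}. Each link lies in exactly one gap of a nonempty set. A set $A\in X(n,k)$ is \emph{slack at link $j$} if its gap containing link $j$ has length at least $s+1$, and \emph{tight at link $j$} if that gap has length $s$. The \emph{contraction} $c_j$ maps $\mathbb Z_n$ onto a cycle with $n-1$ points by identifying $j$ and $j+1$; we write $X(n-1,k)$ for the stable $k$-sets of that cycle. The links of $\mathbb Z_n$ other than link $j$ correspond under $c_j$ to the links of the shorter cycle.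

\begin{lemma}\label{lem:contract}
Let $s,k\ge2$, $n\ge ks+1$ and $j\in\mathbb Z_n$.
\begin{enumerate}
\item[(a)] If $A\in X(n,k)$ is slack at link $j$, then $c_j$ is injective on $A$ and $c_j(A)\in X(n-1,k)$.
\item[(b)] If $c_j$ maps $A\subseteq\mathbb Z_n$ bijectively onto some $R\in X(n-1,k)$, then $A\in X(n,k)$ and $A$ is slack at link $j$. If moreover $i\ne j$ and $R$ is slack at the image of link $i$, then $A$ is slack at link $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
The map $c_j$ is injective on $A$ unless $j,j+1\in A$, which cannot happen for a stable set since $s\ge2$. When $c_j$ is injective on $A$, it preserves the cyclic order of $A$ and maps each gap of $A$ onto a gap of $c_j(A)$, whose links are the images of the links of the original gap other than link $j$. So the gap containing link $j$ becomes shorter by $1$ and all other gaps keep their lengths. In (a), all gaps of $c_j(A)$ then have length at least $s$. In (b), every gap of $A$ is at least as long as its image, and the gap containing link $j$ is longer by $1$; the gap of $A$ containing link $i$ has as its image the gap of $R$ containing the image of link $i$.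
\end{proof}

\section{The Erd\H{o}s--Ko--Rado bound}\label{sec:bound}

For $\mathcal A\subseteq X(n,k)$ let $\mathcal A_j$ be the family of members of $\mathcal A$ that are slack at link $j$. Passing from $\mathcal A$ to $c_j(\mathcal A_j)$ loses sets in two ways. Take $s=3$, $k=2$, points $1,\dots,8$, and contract link $1$. In $\mathrm{St}_1=\{\{1,4\},\{1,5\},\{1,6\}\}$ the set $\{1,4\}$ is tight and has to be discarded. In $\mathrm{St}_5=\{\{1,5\},\{2,5\},\{5,8\}\}$ all sets are slack, but $\{1,5\}$ and $\{2,5\}$ have the same image. In both cases $3=2+1$, as in \eqref{eq:pascal}. The proof below encodes all losses, of both kinds, as an intersecting family of stable $(k-1)$-sets on a cycle with $n-s$ points, which has the same excess $t$.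

\begin{proposition}\label{prop:bound}
Let $s\ge2$, $k\ge1$, $n\ge ks$, and let $\mathcal A\subseteq X(n,k)$ be intersecting. Then $|\mathcal A|\le\beta(t,k)$. If $k\ge2$, $t\ge1$ and $|\mathcal A|=\beta(t,k)$, then for every $j$ the family $c_j(\mathcal A_j)\subseteq X(n-1,k)$ is intersecting and has exactly $\beta(t-1,k)$ members.
\end{proposition}

\begin{proof}
We use induction on $t+k$, with $s$ fixed. If $k=1$, distinct singletons are disjoint, so $|\mathcal A|\le1=\beta(t,1)$. If $t=0$, then $X(ks,k)$ consists of $s$ pairwise disjoint sets, so $|\mathcal A|\le1=\beta(0,k)$. Let $k\ge2$ and $t\ge1$, so that $n\ge2s+1$. After a rotation we may take $j=1$. We name the points $1,\dots,n$ and write $c=c_1$, so $c(1)=1$ and $c(x)=x-1$ for $x\ge2$.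

\emph{The contracted family.} By Lemma~\ref{lem:contract}(a), $c(\mathcal A_1)\subseteq X(n-1,k)$, and this family is intersecting because $c(A\cap A')\subseteq c(A)\cap c(A')$.

\emph{The losses.} Let $\mathcal D=\mathcal A\setminus\mathcal A_1$ be the family of tight members. Since $c$ identifies only $1$ and $2$, two distinct members of $\mathcal A_1$ have the same image exactly when they are $E\cup\{1\}$ and $E\cup\{2\}$ for a $(k-1)$-set $E$ avoiding $1$ and $2$. Let $\mathcal E$ be the family of all such $E$. Then
\begin{equation}\label{eq:split}
|\mathcal A|=|c(\mathcal A_1)|+|\mathcal E|+|\mathcal D|.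
\end{equation}
An element of $E\in\mathcal E$ is at distance at least $s$ from both $1$ and $2$, so $E\subseteq[s+2,\,n+1-s]$. For $A\in\mathcal D$ the gap containing link $1$ has length $s$, so it runs either from $1$ to $s+1$ or from $n+p-s$ to $p$ for some $p\in[2,s]$. Put $A$ in $\mathcal D_1$ in the first case and in $\mathcal D_p$ in the second. A stable set has at most one element among $s$ consecutive points, so
\[
A\cap[1,s]=\{p\}\qquad\text{for }A\in\mathcal D_p,\ 1\le p\le s .
\]

\emph{Deleting a block.} One could collapse the tight gap of each $A\in\mathcal D$, but the position of that gap depends on $p$, and different maps need not preserve common elements. We use one map for all sets: delete the points $1,\dots,s$ and close up the cycle. For $B\in\mathcal D\cup\mathcal E$ let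
\[
\psi(B)=\{x-s: x\in B,\ x\ge s+1\}\subseteq[n-s].
\]

\emph{Step 1: $\psi(B)\in X(n-s,k-1)$.} Let $A\in\mathcal D_p$. Only $p$ is deleted, so $|\psi(A)|=k-1$. The differences between consecutive elements of $A\setminus\{p\}\subseteq[s+1,n]$ are gap lengths of $A$ and do not change. The arc from the largest element of $A\setminus\{p\}$ around to the smallest consists of the two gaps of $A$ that have $p$ as an end, and one of them is the tight gap. Deleting the block shortens this arc by $s$, so its new length is that of the other gap, which is at least $s$. Now let $E\in\mathcal E$. Then $\psi(E)=E-s\subseteq[2,\,n+1-2s]$ has $k-1$ elements with differences at least $s$, and the gap from its largest element around to its smallest has length at least $(n-s)+2-(n+1-2s)=s+1$.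

\emph{Step 2: $\psi$ is injective.} The end of the tight gap other than $p$ survives the deletion. For $A\in\mathcal D_1$ it is $s+1$, and $\psi(A)$ contains $w_1=1$. For $A\in\mathcal D_p$ with $2\le p\le s$ it is $n+p-s\ge s+1$, and $\psi(A)$ contains $w_p=n-2s+p$. The set
\[
W=\{w_1,\dots,w_s\}=\{n-2s+2,\dots,n-s\}\cup\{1\}
\]
consists of $s$ cyclically consecutive points of the cycle $[n-s]$, so by Step 1 we have $\psi(A)\cap W=\{w_p\}$ for $A\in\mathcal D_p$. For $E\in\mathcal E$ the set $\psi(E)\subseteq[2,\,n+1-2s]$ avoids $W$. Hence $B$ can be recovered from $\psi(B)$: it is $\psi(B)+s$ if $\psi(B)$ avoids $W$, and $(\psi(B)+s)\cup\{p\}$ if $w_p\in\psi(B)$.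

\emph{Step 3: $\psi(\mathcal D\cup\mathcal E)$ is intersecting.} It suffices to show that any two members of $\mathcal D\cup\mathcal E$ have a common element in $[s+1,n]$. Recall that members of $\mathcal E$ are contained in $[s+2,n]$.
\begin{itemize}
\item $E,E'\in\mathcal E$. The sets $E\cup\{1\}$ and $E'\cup\{2\}$ belong to $\mathcal A$ and meet. Their common element is neither $1$ nor $2$, so it lies in $E\cap E'$.
\item $E\in\mathcal E$, $A\in\mathcal D$. Since $s\ge2$, some $v\in\{1,2\}$ is not in $A$. The set $E\cup\{v\}\in\mathcal A$ meets $A$, so $E$ meets $A$.
\item $A,A'\in\mathcal D_p$. Both contain $w_p+s\ge s+1$.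
\item $A\in\mathcal D_p$, $A'\in\mathcal D_q$, $p\ne q$. Here $A\cap[1,s]=\{p\}$ and $A'\cap[1,s]=\{q\}$ are disjoint, so the common element of $A$ and $A'$ lies in $[s+1,n]$.
\end{itemize}

The excess of $X(n-1,k)$ is $t-1$ and that of $X(n-s,k-1)$ is $t$. By induction $|c(\mathcal A_1)|\le\beta(t-1,k)$ and $|\mathcal D|+|\mathcal E|=|\psi(\mathcal D\cup\mathcal E)|\le\beta(t,k-1)$. With \eqref{eq:split} and \eqref{eq:pascal} this gives $|\mathcal A|\le\beta(t,k)$, and equality forces $|c(\mathcal A_1)|=\beta(t-1,k)$.
\end{proof}

\section{Largest intersecting families are stars}\label{sec:unique}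

The second statement of Proposition~\ref{prop:bound} passes extremality from $\mathcal A$ to each of its contractions, so uniqueness can be proved by induction on $t$. The induction cannot start at $t=0$, where the center of a star is not determined. For small positive $t$ we argue directly: when $t<s$ the cycle has no room for $k+1$ points at mutual distance $s$, and this limits how many rotations of a fixed set can pairwise intersect.

\begin{lemma}\label{lem:smallt}
Let $s,k\ge2$ and $1\le t\le s-1$. Every intersecting family $\mathcal A\subseteq X(n,k)$ with $|\mathcal A|=\beta(t,k)$ is a star.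
\end{lemma}

\begin{proof}
For $S\in X(n,k)$ let $T_S=\{a\in\mathbb Z_n:S+a\in\mathcal A\}$. If $a\ne b$ lie in $T_S$, then $S+a$ and $S+b$ meet, so $a-b=y-x$ for some $x\neq y$ in $S$. Hence $T_S$ is stable, and $|T_S|\le k$ because $n<(k+1)s$. Each pair $(A,a)\in\mathcal A\times\mathbb Z_n$ arises from exactly one $S$, namely $S=A-a$, so by \eqref{eq:count}
\[
\sum_{S\in X(n,k)}|T_S|=n|\mathcal A|=n\,\beta(t,k)=k\,|X(n,k)| .
\]
Therefore $|T_S|=k$ for every $S$.

\emph{Finding the center.} We apply this to $S_0$, which has few differences. Let $T=T_{S_0}$. Its $k$ gaps have length at least $s$ and sum $ks+t$, so each length lies in $[s,s+t]$. Each length is also a difference of two elements of $S_0$ modulo $n$, so it has the form $ls$ or $n-ls=(k-l)s+t$ with $1\le l\le k-1$. Since $s+t<2s$, the only possible lengths are $s$ and $s+t$, and since $t\ge1$ and the sum is $ks+t$, exactly one gap has length $s+t$. Thus $T=\{b,b+s,\dots,b+(k-1)s\}$ for some $b$. After a rotation we may assume $b+(k-1)s=0$. Then $T=\{-ls:0\le l\le k-1\}$, and $\mathcal A$ contains the $k$ sets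
\[
P_l=S_0-ls=\{-ls,\dots,-s,0,s,\dots,(k-1-l)s\},\qquad 0\le l\le k-1 .
\]

\emph{Every member contains $0$.} Suppose $A\in\mathcal A$ and $0\notin A$. Since $A$ meets $P_0$ and $P_{k-1}$, there are least integers $i,j\in[1,k-1]$ with $is\in A$ and $-js\in A$. The set $A$ meets $P_{j-1}=\{-(j-1)s,\dots,(k-j)s\}$, and it contains none of $-(j-1)s,\dots,-s,0$ by the choice of $j$; so it contains $i's$ for some $i'\in[1,k-j]$, and $i\le k-j$. The arc from $-js$ through $0$ to $is$ therefore has length $(i+j)s\le ks<n$. Its ends lie in $A$, so it is a union of $m$ gaps of $A$, and $ms\le(i+j)s$. The remaining $k-m$ gaps give $n-(i+j)s\ge(k-m)s$, that is, $(i+j)s\le ms+t<(m+1)s$. Hence $m=i+j$, all $m$ gaps have length exactly $s$, and walking $j$ gaps from $-js$ we reach $0\in A$, a contradiction. So $\mathcal A\subseteq\mathrm{St}_0$, and the two families have the same size.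
\end{proof}

In the inductive step each contraction of $\mathcal A$ is a star and so proposes a center. The difficulty is to show that different links propose the same center. To compare links $j$ and $j'$ we contract both; every stable set of the resulting cycle through the first center lifts to a member of $\mathcal A$ that is slack at both links and so contains both centers, which Lemma~\ref{lem:two} forbids if the excess $t-2$ is still positive. The step thus needs $t\ge3$, and the cases $t=1,2$ must come from Lemma~\ref{lem:smallt}, which is where $s\ge3$ enters.

\begin{theorem}\label{thm:unique}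
Let $s\ge3$, $k\ge2$ and $n\ge ks+1$. Every intersecting family $\mathcal A\subseteq X(n,k)$ with $|\mathcal A|=\beta(t,k)$ is a star.
\end{theorem}

\begin{proof}
We use induction on $t$. For $t\in\{1,2\}$ we have $t\le s-1$, and Lemma~\ref{lem:smallt} applies. Let $t\ge3$. By Proposition~\ref{prop:bound} and the induction hypothesis, for each $j\in\mathbb Z_n$ the family $c_j(\mathcal A_j)$ is a star $\mathrm{St}_{\gamma_j}$ in $X(n-1,k)$. Call $j$ \emph{merged} if $\gamma_j$ is the point $c_j(j)=c_j(j+1)$. If $j$ is merged, every member of $\mathcal A_j$ contains $j$ or $j+1$. If $j$ is not merged, $\gamma_j$ has a unique preimage $d_j\in\mathbb Z_n$ under $c_j$, and every member of $\mathcal A_j$ contains $d_j$.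

\emph{Claim: $d_j=d_{j'}$ for all $j,j'$ that are not merged.} Suppose that $j\ne j'$ and that $d=d_j$ and $d'=d_{j'}$ are different. Let $\lambda$ be the image of link $j'$ under $c_j$, let $c'$ be the contraction of $\lambda$, and let $g=c'\circ c_j$, which maps $\mathbb Z_n$ onto a cycle with $n-2$ points. Put $o=g(d)=c'(\gamma_j)$, and let $R\in X(n-2,k)$ be any set containing $o$. Choose one preimage under $c'$ for each element of $R$, taking $\gamma_j$ as the preimage of $o$, and let $P$ be the resulting set. By Lemma~\ref{lem:contract}(b), $P\in X(n-1,k)$ and $P$ is slack at $\lambda$. Since $\gamma_j\in P$ and $c_j(\mathcal A_j)$ is the whole star $\mathrm{St}_{\gamma_j}$, we have $P=c_j(A)$ for some $A\in\mathcal A_j$, and $d\in A$. By the last statement of Lemma~\ref{lem:contract}(b), $A$ is slack at link $j'$, so $A\in\mathcal A_{j'}$ and $d'\in A$. The map $g$ sends $A$ bijectively onto $R$, so $g(d')\in R$ and $g(d')\ne g(d)=o$. Thus every $R\in X(n-2,k)$ containing $o$ also contains the point $g(d')\neq o$, which does not depend on $R$. As $X(n-2,k)$ has excess $t-2\ge1$, this contradicts Lemma~\ref{lem:two}.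

It remains to see that every $A\in\mathcal A$ is slack at some link that is not merged. Since $n>ks$, the set $A$ has a gap of length at least $s+1\ge 4$, starting at some point $a$. Let $j=a+1$. Link $j$ lies in this gap, so $A\in\mathcal A_j$, and neither $j$ nor $j+1$ belongs to $A$, so $j$ is not merged and $d_j\in A$. By the claim, the point $d_j$ is the same point $d$ for all $A\in\mathcal A$. Hence $\mathcal A\subseteq\mathrm{St}_d$, and the two families have the same size.
\end{proof}

\begin{remark}\label{rem:s2}
Theorem~\ref{thm:unique} fails for $s=2$, in the missing case $t=2$. For $k=2$ and $n=6$ the stars have $\beta(2,2)=3$ members, and $\{0,2\},\{2,4\},\{4,0\}$ is an intersecting family of three $2$-stable pairs without a common point.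
\end{remark}

\section{Endomorphisms}\label{sec:endo}

The identity \eqref{eq:count} says that the $n$ stars, which cover every vertex $k$ times, have the largest total size that the bound of Proposition~\ref{prop:bound} allows. The preimages of the stars under an endomorphism also cover every vertex $k$ times, so they too must all be extremal.

\begin{proposition}\label{prop:perm}
Let $s\ge3$, $k\ge2$ and $n\ge ks+1$. Every endomorphism $\varphi$ of $G$ has the form $\varphi(S)=\sigma(S)$ for a permutation $\sigma$ of $\mathbb Z_n$ with $\sigma(X(n,k))=X(n,k)$. In particular $\varphi$ is an automorphism.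
\end{proposition}

\begin{proof}
For $i\in\mathbb Z_n$ let $F_i=\varphi^{-1}(\mathrm{St}_i)$. Disjoint sets $S,S'$ have disjoint images, which cannot both contain $i$. So $F_i$ is intersecting, and $|F_i|\le\beta(t,k)$ by Proposition~\ref{prop:bound}. By \eqref{eq:count},
\[
\sum_{i\in\mathbb Z_n}|F_i|=\sum_{S\in X(n,k)}|\varphi(S)|=k\,|X(n,k)|=n\,\beta(t,k),
\]
so $|F_i|=\beta(t,k)$ for all $i$. By Theorem~\ref{thm:unique}, $F_i=\mathrm{St}_{\pi(i)}$ for some map $\pi\colon\mathbb Z_n\to\mathbb Z_n$. Thus $i\in\varphi(S)$ if and only if $\pi(i)\in S$, that is, $\varphi(S)=\pi^{-1}(S)$, and so $|\pi^{-1}(S)|=k$ for all $S\in X(n,k)$.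

Let $x\in\mathbb Z_n$. Since $t\ge1$, there is $S\in X(n,k)$ containing $x$ whose gap starting at $x$ has length at least $s+1$, and then $S'=(S\setminus\{x\})\cup\{x+1\}$ is stable. From $|\pi^{-1}(S)|=|\pi^{-1}(S')|$ we get $|\pi^{-1}(x)|=|\pi^{-1}(x+1)|$. So the $n$ fibers of $\pi$ have equal size, which must be $1$. Put $\sigma=\pi^{-1}$. Then $\varphi(S)=\sigma(S)$, so $\varphi$ is injective and hence a bijection of the finite set $X(n,k)$. Two sets are disjoint if and only if their images under the permutation $\sigma$ are, so $\varphi$ is an automorphism.
\end{proof}

Now the cyclic order has to be recovered from the set system $X(n,k)$ alone. We count the ways in which a point $x$ of a stable set can be exchanged for a point $y$. Moving $x$ to a neighboring point costs one unit of excess, and every other exchange turns out to cost more.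

\begin{lemma}\label{lem:dihedral}
Let $s,k\ge2$ and $n\ge ks+1$. Every permutation $\sigma$ of $\mathbb Z_n$ with $\sigma(X(n,k))=X(n,k)$ lies in $D_n$.
\end{lemma}

\begin{proof}
For $x\ne y$ let $M(x,y)$ be the number of $(k-1)$-sets $E$ avoiding $x$ and $y$ such that $E\cup\{x\}$ and $E\cup\{y\}$ are both in $X(n,k)$. The map $E\mapsto\sigma(E)$ shows that $M(\sigma(x),\sigma(y))=M(x,y)$. We prove that $M(x,y)$ is largest exactly when $y=x\pm1$. Then $\sigma$ maps consecutive points to consecutive points, so it is an automorphism of the cycle graph on $\mathbb Z_n$; such an automorphism is determined by $\sigma(0)$ and the choice $\sigma(1)=\sigma(0)\pm1$, and hence lies in $D_n$.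

The function $M$ is symmetric and invariant under rotation, so it suffices to study $M(0,r)$ for $1\le r\le n-1$, and $M(0,r)=M(-r,0)=M(0,n-r)$. We name the points $0,\dots,n-1$. The \emph{first gap} of $\{0\}\cup E$ is the one starting at $0$.

\emph{Case $r=1$.} A set $E$ is counted by $M(0,1)$ if and only if $\{0\}\cup E$ is stable with first gap of length at least $s+1$: moving $0$ to $1$ shortens the first gap by $1$ and lengthens the last. One unit of the excess is thus fixed in the first gap and the other $t-1$ units are free, so $M(0,1)=M(0,n-1)=\beta(t-1,k)\ge1$.

\emph{Case $2\le r\le s-1$.} Let $E$ be counted by $M(0,r)$. No element of $E$ lies strictly between $0$ and $r$, since it would be at distance less than $s$ from $0$. So the least element of $E$ exceeds $r$ and is at least $r+s$, and the first gap of $\{0\}\cup E$ uses at least $r$ units of excess. Hence $M(0,r)\le\beta(t-r,k)<\beta(t-1,k)$ if $r\le t$, and $M(0,r)=0$ if $r>t$. In both cases $M(0,r)<M(0,1)$. By symmetry the same holds for $n-s+1\le r\le n-2$.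

\emph{Case $s\le r\le n-s$.} We may assume $M(0,r)>0$. If $E$ is counted by $M(0,r)$, then $E\cup\{0,r\}$ is a stable $(k+1)$-set, so $n\ge(k+1)s$, that is, $t\ge s$; moreover $E\subseteq[s,r-s]\cup[r+s,n-s]$. The free space around $r$ lets us push the elements before $r$ forward by one step. Put
\[
E'=\{e+1:e\in E,\ e<r\}\cup\{e\in E:e>r\}\subseteq[s+1,\,r-s+1]\cup[r+s,\,n-s].
\]
The least element of $E'$ is at least $s+1$, because $r+s\ge2s\ge s+1$. The largest shifted element, if there is one, is at most $r-s+1$, and the next point of $\{0\}\cup E'$ is either an element $\ge r+s$ or the point $0$, in position $n\ge r+s$; this gap has length at least $2s-1\ge s$. The remaining gaps are gaps of $\{0\}\cup E$. So $E'$ is counted by $M(0,1)$. The map $E\mapsto E'$ is injective, because $r-s+1<r$ and so the elements of $E'$ below $r$ are exactly the shifted ones.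

To get a strict inequality we exhibit a set counted by $M(0,1)$ that meets the interval $I=[r-s+2,\,r+s-1]$, which every $E'$ avoids. Let $v=r$ if $r\ge s+1$ and $v=s+1$ if $r=s$. Since $s\ge2$, we have $v\in I$ in both cases (for $r=s$ the interval is $[2,2s-1]$), and $s+1\le v\le n-s=(k-1)s+t$. Since $t\ge s$, the intervals $[is+1,is+t]$ for $1\le i\le k-1$ cover $[s+1,(k-1)s+t]$, so $v=is+e$ with $1\le i\le k-1$ and $1\le e\le t$. The set $\{ls+e:1\le l\le k-1\}$ contains $v$, and together with $0$ it has gaps $s+e,s,\dots,s,s+t-e$; so it is counted by $M(0,1)$ and is not of the form $E'$. Hence $M(0,r)<M(0,1)$.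
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Proposition~\ref{prop:perm} and Lemma~\ref{lem:dihedral}, every endomorphism of $G$ is an automorphism induced by an element of $D_n$. Conversely, elements of $D_n$ preserve cyclic distances and disjointness, so $D_n$ acts on $G$ and the resulting group homomorphism $D_n\to\operatorname{Aut}(G)$ is onto. It is injective: if $\sigma(S)=S$ for all $S\in X(n,k)$, then for each point $o$ the permutation $\sigma$ fixes the sets $R,R'$ of Lemma~\ref{lem:two}, and hence fixes $R\cap R'=\{o\}$.
\end{proof}

With the deduction in Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:conj}. The hypothesis $n\ge ks+1$ in part~(i) cannot be dropped: for $n=ks$ the group $D_n$ acts on the $s$ vertices of $G=K_s$ through the maps $x\mapsto\pm x+a$ modulo $s$, and for $s\ge4$ these are fewer than the $s!$ automorphisms.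

\section{Higher powers}\label{sec:powers}

Let $s\ge3$, $k\ge2$ and $n\ge ks+2$. A \emph{line} of $G^m$ is a set of vertices obtained by fixing all coordinates but one, which is the \emph{direction} of the line. A line induces a copy of $G$, and every edge of $G^m$ lies in exactly one line, whose direction we call the direction of the edge.

We want to extract a homomorphism $G^2\to G$ from a homomorphism $G^{m+1}\to G^m$. The obstacle is that the image of a copy of $G$ might use several directions of $G^m$; then no single coordinate gives an endomorphism, and part~(i) says nothing. This does happen for other graphs: if $uv$ is an edge of the $4$-cycle $C_4$, then $(u,u),(v,u),(v,v),(u,v)$ is the image of a homomorphism $C_4\to C_4^2$ that uses both directions. Triangles prevent it, and for $s\ge3$ the graph $G$ is held together by triangles.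

\begin{lemma}\label{lem:line}
The graph $G$ is connected, and for every $m\ge1$ the image of every homomorphism $G\to G^m$ lies in one line.
\end{lemma}

\begin{proof}
Two distinct elements of a stable set $S$ are at cyclic distance at least $s\ge3$, so
\begin{equation}\label{eq:diff}
z-w\notin\{\pm1,\pm2\}\qquad\text{for all }z,w\in S .
\end{equation}
Hence $S,S+1,S+2$ are pairwise disjoint and form a triangle $\Delta(S)$ of $G$. Call two triangles \emph{linked} if they are the ends of a sequence of triangles in which consecutive ones share an edge. We show that all the triangles $\Delta(S)$ are linked.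

The triangles $\Delta(S)$ and $\Delta(S+1)$ share the edge $\{S+1,S+2\}$, so $\Delta(S)$ is linked to $\Delta(S+a)$ for every $a$. Next let $x\in S$ be a point whose gap starting at $x$ has length at least $s+1\ge4$, so that $x+2,x+3\notin S$, and let $S'=(S\setminus\{x\})\cup\{x+1\}$; we call the passage from $S$ to $S'$ a \emph{move}. We claim that $S'$ is disjoint from $S-1$ and from $S-2$, and that $S'+1$ is disjoint from $S-1$. A common element would give $z\in S$ and $w\in S'$ with $z-w\in\{1,2\}$. If $w\in S$, this contradicts \eqref{eq:diff}; if $w=x+1$, then $z\in\{x+2,x+3\}$, which is excluded. Therefore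
\[
\Delta(S-2),\qquad\{S-2,\,S-1,\,S'\},\qquad\{S-1,\,S',\,S'+1\},\qquad\Delta(S')
\]
are triangles, and consecutive ones share the edges $\{S-2,S-1\}$, $\{S-1,S'\}$ and $\{S',S'+1\}$. So $\Delta(S)$ is linked to $\Delta(S')$. Finally, let $S$ have elements $a_1,\dots,a_k$ in cyclic order. Keep $a_1$ fixed and move any of $a_2,\dots,a_k$ as long as this is possible. Each move advances a point toward $a_1$, so the process stops, and it stops only when the gaps starting at $a_2,\dots,a_k$ all have length $s$, that is, at a translate of $S_0$. Hence every $\Delta(S)$ is linked to $\Delta(S_0)$. Since $S$ is a vertex of $\Delta(S)$, the graph $G$ is connected.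

A triangle $u,v,w$ of $G^m$ lies in one line: if the edges $uv$ and $vw$ had different directions, then $u$ and $w$ would differ in two coordinates and would not be adjacent. A homomorphism $G\to G^m$ maps triangles to triangles, and two triangles that share an edge go to the unique line containing the image of that edge. So all $\Delta(S)$, and with them all vertices of $G$, are mapped into one line.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Suppose $h\colon G^{m+1}\to G^m$ is a homomorphism, $m\ge1$. By Lemma~\ref{lem:line}, $h$ maps each line $\ell$ of $G^{m+1}$ into a line of $G^m$, which is unique because the image contains an edge. Let $\delta(\ell)\in[m]$ be its direction. The $\delta(\ell)$th coordinate of $h|_\ell$ is an endomorphism of $G$, hence a bijection of $V(G)$ by part~(i), and all other coordinates of $h|_\ell$ are constant.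

\emph{The value $\delta(\ell)$ depends only on the direction of $\ell$.} The lines of $G^{m+1}$ of a given direction are indexed by their fixed coordinates, that is, by the vertices of $G^m$, and $G^m$ is connected because $G$ is. So it suffices to compare two lines $\ell,\ell'$ of the same direction whose fixed coordinates are adjacent in $G^m$. Suppose $\delta(\ell)\ne\delta(\ell')$, and renumber so that $\delta(\ell)=1$ and $\delta(\ell')=2$. For $u\in V(G)$ the points of $\ell$ and $\ell'$ with free coordinate $u$ are adjacent, so their images $x_u$ and $y_u$ are adjacent in $G^m$. The first two coordinates of $x_u$ are $(\lambda(u),q)$ and those of $y_u$ are $(p,\mu(u))$, where $\lambda,\mu$ are bijections of $V(G)$ and $p,q$ do not depend on $u$. Adjacent vertices differ in only one coordinate, so $\lambda(u)=p$ or $\mu(u)=q$ for every $u$. Each equation holds for one $u$ only, while $G$ contains a triangle and so has at least three vertices. This is a contradiction.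

\emph{Reduction to the square.} Now $\delta$ is a map from the $m+1$ directions of $G^{m+1}$ to the $m$ directions of $G^m$, so two directions $a\ne b$ have the same value $\delta_0$. Fix all coordinates other than $a$ and $b$; this gives a copy of $G^2$ in $G^{m+1}$, every edge of which has direction $a$ or $b$ and is mapped by $h$ to an edge of direction $\delta_0$. The $\delta_0$th coordinates of the ends of such an edge are adjacent in $G$, so the $\delta_0$th coordinate of $h$ on this copy is a homomorphism $G^2\to G$. This contradicts Theorem~\ref{thm:conj}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]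
If $n\in\{ks,ks+1\}$, then $G$ is hom-idempotent by Proposition~\ref{prop:small}. A hom-idempotent graph is weakly hom-idempotent, with $m=1$. If $G$ is weakly hom-idempotent, then $n\le ks+1$ by part~(ii).
\end{proof}

\section{The case $s=2$}\label{sec:two}

By Remark~\ref{rem:s2}, the route through stars is not available for all $n$ when $s=2$. The two facts needed in Section~\ref{sec:reduction} can be taken from the literature instead; Theorems~\ref{thm:conj} and~\ref{thm:main} do not depend on this section.

Let $k\ge2$, $n\ge2k+2$ and $G=\operatorname{KG}(n,k)_{2\text{-stab}}$. Schrijver~\cite{Schrijver} showed that $G$ is vertex-critical, meaning that the deletion of any vertex lowers the chromatic number $\chi$. A vertex-critical graph is a core. Indeed, an endomorphism missing a vertex $v$ would be a homomorphism $G\to G-v$, and composing it with a coloring of $G-v$ would give $\chi(G)\le\chi(G-v)$; so every endomorphism is a bijection on vertices, hence injective and therefore bijective on the finite set of edges, and thus an automorphism. Braun~\cite{Braun} showed that $\operatorname{Aut}(G)$ is dihedral of order $2n$. The group $D_n$ acts faithfully on $G$ by Lemma~\ref{lem:two},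 which holds for $s=2$, so it is all of $\operatorname{Aut}(G)$. The proof of Theorem~\ref{thm:conj} in Section~\ref{sec:reduction} now applies word for word. Together with Proposition~\ref{prop:small} and Theorem~\ref{thm:conj}, this shows that for all $s,k\ge2$ and $n\ge ks$ the graph $\operatorname{KG}(n,k)_{s\text{-stab}}$ is hom-idempotent if and only if $n\in\{ks,ks+1\}$.

\begin{thebibliography}{9}

\bibitem{Braun}
B.~Braun, \emph{Symmetries of the stable Kneser graphs}, Adv. Appl. Math., 2010.

\bibitem{Schrijver}
A.~Schrijver, \emph{Vertex-critical subgraphs of Kneser graphs}, 1978.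

\bibitem{Talbot}
J.~Talbot, \emph{Intersecting families of separated sets}, J. London Math. Soc., 2003.

\bibitem{TV}
Pablo Torres and Mario Valencia-Pabon, \emph{Shifts of the Stable Kneser Graphs and Hom-Idempotence}, arXiv:1604.07023 (2016).

\end{thebibliography}
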